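# Proper verbal subsets of non-elementary hyperbolic groups are not rational

## A guess, tested on $\mathbb Z$, on the infinite dihedral group, and on squares in $F_2$

Let $F=F(X)$ be a free group with basis $X=\{x_1,x_2,\dots\}$, let $w=w(x_1,\dots,x_n)\in F$, and let $G$ be a group. The verbal set of $w$ in $G$ is
$$w[G]=\{w(g_1,\dots,g_n): g_1,\dots,g_n\in G\}.$$
It is *proper* if $w[G]\ne\{1\}$ and $w[G]\neq G$. For finitely generated $G$, a subset $R\subseteq G$ is *rational* if it is the image in $G$ of a regular language over $S\cup S^{-1}$, for some finite generating set $S$ (the choice of $S$ does not matter). Equivalently, $R$ lies in the smallest family of subsets that contains the finite sets and is closed under finite unions, products $AB$, and generated submonoids $A^*$. For instance, the subgroup $\langle g\rangle=\{g\}^*\cup\{g^{-1}\}^*$ is rational.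

The first guess is that a proper verbal set is never rational. A rational set is read by a machine with finite memory, and to recognize, say, a square $uu$, one has to remember $u$. We test this guess.

**Words that give everything.** If the exponent sums of $w$ have gcd $1$, say $\sum k_ie_i=1$, then $w(g^{k_1},\dots,g^{k_n})=g$ for every $g$, so $w[G]=G$. For $w=x^2y^3$ take $x=g^{-1}$, $y=g$. Such sets are rational but not proper, so they do not contradict the guess.

**$G=\mathbb Z$.** Here $w[\mathbb Z]=d\mathbb Z$, where $d$ is the gcd of the exponent sums. For $w=x^2$ the set $2\mathbb Z$ is proper and rational. The guess is false for $\mathbb Z$.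

**$G=D_\infty=\langle s,t\mid s^2=t^2=1\rangle$.** Put $r=st$. Then $srs^{-1}=r^{-1}$, and the elements are $r^k$ and $r^ks$. Since $(r^k)^2=r^{2k}$ and $(r^ks)^2=r^kr^{-k}=1$, we get $w[D_\infty]=\langle r^2\rangle$ for $w=x^2$: again proper and rational. So it is not commutativity that spoils the guess; $\mathbb Z$ and $D_\infty$ are both virtually cyclic.

**Squares in $F_2=F(a,b)$.** Let $Q$ be the set of squares, and suppose it is rational. By Benois's theorem the set of reduced words representing elements of a rational subset of a free group is a regular language. Intersect it with $a^*ba^*b$. When is $a^nba^mb$ a square $u^2$? Write $u=pcp^{-1}$ as a reduced word with $c$ cyclically reduced; then $u^2=pc^2p^{-1}$ is reduced as written. A positive word is cyclically reduced, so $p=1$, and $a^nba^mb$ is literally the word $uu$. The second half ends in $b$, hence so does the first, and each half contains exactly one $b$; so the first half is $a^nb$ and $n=m$. The intersection is $\{a^nba^nb:n\ge0\}$, which is not regular by the pumping lemma. So $Q$ is not rational, and here the guess survives.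

It is known that proper verbal subsets of free non-abelian groups are non-rational. The question, from the paper *Verbal subgroups of hyperbolic groups have infinite width* (arXiv:1107.3719, 2011) by Alexei Myasnikov and Andrey Nikolaev, is whether the same holds in every non-elementary hyperbolic group, that is, every hyperbolic group which is not virtually cyclic. ("Virtually cyclic" includes "finite" throughout.) The answer is yes.

**Theorem 1.** Let $G$ be non-elementary hyperbolic and $w\in F$. If $\{1\}\neq w[G]\neq G$, then $w[G]$ is not rational. More precisely, the following are equivalent: $w[G]$ is rational; $w[G]\in\{\{1\},G\}$; $w=1$ in $F$ or the gcd of the exponent sums of $w$ is $1$.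

The hypothesis "non-elementary" is needed, by the examples of $\mathbb Z$ and $D_\infty$.

## Counting syllables in $F_2$: one counter is too few, $K$ counters suffice

The computation with $a^nba^mb$ used two special tools: a normal form for which Benois's theorem holds, and the fact that one can see from the normal form whether an element is a square. For a general $w$ in a general $G$ we have neither at hand. So we change the target. An infinite rational set is produced by loops of a finite automaton; if the loops at one state generate a large submonoid $M$, then the rational set contains a translate $aMb$. We therefore look for an obstruction to $aMb\subseteq w[G]$, and we look for it first in $F_2$.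

Write $g\in F_2=\langle a\rangle*\langle b\rangle$ as an alternating product of syllables $a^k,b^l$ with $k,l\neq0$. For $i\ge1$ let $\varphi_i(g)$ be the number of syllables equal to $a^i$ minus the number equal to $a^{-i}$. Clearly $\varphi_i(g^{-1})=-\varphi_i(g)$. To compare $gh$ with $g$ and $h$, write $g=g_1\,s\,q$ and $h=q^{-1}\,t\,h_1$, where $q$ is the longest product of full syllables that cancels, and $s,t$ are the next syllables (possibly absent). Either $gh=g_1sth_1$ is already in syllable form, or $s,t$ lie in the same factor, $st\ne1$, and $gh=g_1(st)h_1$ is in syllable form. The syllables of $q$ and $q^{-1}$ contribute opposite amounts. So only the three syllables $s,t,st$ can spoil additivity.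

**One counter.** Fix $K$ and put $\Phi=\varphi_1+\dots+\varphi_K$. Then $|\Phi(gh)-\Phi(g)-\Phi(h)|\le3$, so for a word $w$ of length $\ell\ge1$ with exponent sums $e_i$,
$$\Bigl|\Phi(w(g_1,\dots,g_n))-\sum_i e_i\Phi(g_i)\Bigr|\le3(\ell-1).$$
If all $e_i=0$, then $|\Phi|\le 3(\ell-1)$ on $w[F_2]$, while $g_*=aba^2b\cdots ba^K$ has $\Phi(g_*)=K$; so $g_*\notin w[F_2]$ for large $K$. But take $w=x^2$. We learn that $\Phi(g^2)$ is within $3$ of the even number $2\Phi(g)$. Every integer is within $3$ of an even number. A bounded error destroys all information modulo $2$, and the approach stops exactly here: it handles gcd $0$ and says nothing for gcd $d\geq2$.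

**$K$ counters.** Keep the counters separate: $\delta(g)=(\varphi_1(g),\dots,\varphi_K(g))\in\mathbb Z^K$. For $z\in\mathbb Z^K$ let $\|z\|$ denote the *number of non-zero coordinates*. Each of $s,t,st$ affects at most one coordinate, so
$$\|\delta(gh)-\delta(g)-\delta(h)\|\le3,$$
with a bound independent of $K$. Hence $\delta(w(g_1,\dots,g_n))=\sum e_i\delta(g_i)+z$ with $\|z\|\le3(\ell-1)$. If $d\neq1$ divides all $e_i$, at most $3(\ell-1)$ coordinates of $\delta(w(g_1,\dots,g_n))$ are non-zero modulo $d$. But $\delta(g_*)=(1,1,\dots,1)$. So $g_*\notin w[F_2]$ as soon as $K>3(\ell-1)$. The error is not small, but it sits in few places, and the remaining places can be read modulo $d$.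

This is the idea. To carry it to a hyperbolic group we need a substitute for syllables, with three properties: almost additivity as above (Lemma 3 below), full control of the syllables of a long product (Lemma 4), and a way to tell a syllable from its inverse. The last point is a real difficulty. In $\langle s,t\mid s^2=t^2=1\rangle*\langle b\rangle$ and with $v_0=st$, we have $sv_0^ns^{-1}=v_0^{-n}$; syllables which are only defined up to bounded factors on both sides cannot carry a sign if they are powers of this $v_0$. Lemma 5 finds better elements.

## Divisible words, thin sets, and the stronger statement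

**Definition (words with constants).** For $W=W(x_1,\dots,x_n)\in F*G$ put $W[G]=\{W(g_1,\dots,g_n):g_i\in G\}$. Let $e_i(W)$ be the exponent sum of $x_i$ in $W$. For $d\in\{0,2,3,4,\dots\}$ call $W$ *$d$-divisible* if all $e_i(W)\in d\mathbb Z$. We always assume $d\neq1$.

So $0$-divisible means that all exponent sums vanish: $[x,y]$ and, for $c\in G$, $xcx^{-1}$ are $0$-divisible, while $x^2cx$ is $3$-divisible. Note that $(xcx^{-1})[G]$ is the conjugacy class of $c$.

**Definition (non-elementary submonoid).** A submonoid $M$ of $G$ is *non-elementary* if it is not contained in a virtually cyclic subgroup of $G$. In $F_2$ the positive words in $a,b$ form a non-elementary submonoid, and $\{a\}^*$ is not one.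

**Definition (thin set).** A subset of $G$ is *thin* if it is contained in a finite (possibly empty) union of sets $E_0s_1E_1s_2\cdots s_kE_k$ with $s_i\in G$ and $E_i$ virtually cyclic subgroups. Finite sets are thin, and so is $\langle a\rangle b\langle a\rangle\subset F_2$.

**Theorem 2.** Let $G$ be non-elementary hyperbolic, and let $W_1,\dots,W_r\in F*G$ with $W_j$ $d_j$-divisible, $d_j\ne1$. Put $V=\bigcup_jW_j[G]$.

1. $V$ contains no set $aMb$ with $a,b\in G$ and $M$ a non-elementary submonoid.
2. Every rational subset of $G$ contained in $V$ is thin.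
3. No infinite conjugation-invariant subset of $V$ is rational.

"Thin" in (2) cannot be improved to "finite": for $w=x^d$ with $d\ge2$ we have $w[G]\supseteq\langle g^d\rangle$, which is rational, and infinite if $g$ has infinite order.

**Corollaries.** In (a) and (b), $w\ne1$ in $F$ and the gcd of the exponent sums of $w$ is $\neq1$.
(a) For each $l\ge1$, the set of products of at most $l$ elements of $w[G]\cup w[G]^{-1}$ is not rational.
(b) The verbal subgroup $w(G)$, generated by $w[G]$, has infinite width (a theorem of Myasnikov and Nikolaev): for no $l$ is every element of $w(G)$ a product of at most $l$ elements of $w[G]\cup w[G]^{-1}$.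
(c) An infinite finite union of conjugacy classes of $G$ is not rational.

Part (1) of Theorem 2 is the counting argument (Proposition A). Part (2) adds an observation on automata (Proposition B). Part (3) adds the fact that infinite conjugation-invariant sets are never thin (Proposition C).

## Facts on hyperbolic and relatively hyperbolic groups

From now on $G$ is non-elementary hyperbolic, $S$ is a finite symmetric generating set, $|\cdot|$ is the word length, and $d_S(x,y)=|x^{-1}y|$.

**(F0)** Torsion subgroups of $G$ are finite, and $G$ contains a free group of rank $2$ (Gromov; Ghys and de la Harpe, *Sur les groupes hyperboliques*, Ch. 8).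

**(F1)** For $v$ of infinite order put $E(v)=\{x:xv^nx^{-1}=v^{\pm n}\text{ for some }n\ge1\}$. This is a virtually cyclic subgroup, and it contains every virtually cyclic subgroup that contains some $v^k$ with $k\neq0$ (Ol'shanskii, Internat. J. Algebra Comput. 3 (1993), §1). The stable translation length $\tau(g)=\lim_n|g^n|/n$ is positive on elements of infinite order, invariant under conjugation, and satisfies $\tau(g^k)=|k|\tau(g)$.

We draw the following consequences.

- $E(v)=E(v^k)$ for $k\ne0$, and $E(xvx^{-1})=xE(v)x^{-1}$. Also, an infinite virtually cyclic subgroup $E$ lies in $E(c)$ for any $c\in E$ of infinite order.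
- If $xv^bx^{-1}=v^a$ with $a,b\ne0$, then $|b|\tau(v)=|a|\tau(v)$, so $|a|=|b|$ and $x\in E(v)$.
- Call infinite order elements $v,v'$ *commensurable* if $v^a=xv'^bx^{-1}$ for some $x\in G$ and $a,b\neq0$. This is an equivalence relation: from $v^a=xv'^bx^{-1}$ and $v'^c=yv''^ey^{-1}$ we get $v^{ac}=xy\,v''^{be}(xy)^{-1}$. Moreover $E(v)=E(v^a)=E(xv'^bx^{-1})=xE(v')x^{-1}$. (In $F_2$, the elements $a^2$ and $ba^3b^{-1}$ are commensurable.)
- Suppose $E(v)\cap xE(v')x^{-1}$ is infinite. It is an infinite virtually cyclic group, so it contains $y$ of infinite order. As $\langle v\rangle$ has finite index in $E(v)$, and likewise for $v'$, some $y^m$ with $m\neq0$ lies in both $\langle v\rangle$ and $x\langle v'\rangle x^{-1}$. So $v,v'$ are commensurable; and if $v=v'$, then $x\in E(v)$ by the second item. In particular $E(v)\cap xE(v)x^{-1}$ is finite for $x\notin E(v)$.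

**Relative hyperbolicity.** One definition is the following. $G$ is hyperbolic relative to subgroups $H_0,\dots,H_r$ if the kernel of $F(S)*H_0*\dots*H_r\to G$ is the normal closure of a finite set $\mathcal R$, and there is a constant $L$ such that every word of length $m$ in letters from $S\sqcup\bigsqcup_\lambda(H_\lambda\setminus1)$ which represents $1$ in $G$ equals, in the free product, a product of at most $Lm$ conjugates of elements of $\mathcal R^{\pm1}$. We use it only through (F2) and (F3).

**(F2)** If $v_0,\dots,v_r$ have infinite order and are pairwise non-commensurable, then $G$ is hyperbolic relative to $\{E(v_0),\dots,E(v_r)\}$.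

This follows from Bowditch (Internat. J. Algebra Comput. 22 (2012), Thm 7.11): a non-elementary hyperbolic group is hyperbolic relative to any finite family of infinite quasiconvex subgroups $H_0,\dots,H_r$ such that $H_i\cap xH_jx^{-1}$ infinite implies $i=j$ and $x\in H_i$. Virtually cyclic subgroups are quasiconvex, and the intersection condition is the last item of (F1). Alternatively, Osin (ibid. 16 (2006), Cor. 1.7) shows that if $G$ is hyperbolic relative to a family and $g$ has infinite order and is not conjugate into a member of the family, then $E(g)$ may be added to the family. Start with the trivial family and add $E(v_0),E(v_1),\dots$ one after another; $v_i$ is not conjugate into $E(v_j)$ for $j<i$, by non-commensurability.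

**(F3)** Let $G$ be hyperbolic relative to $\{H_0,\dots,H_r\}$, and let $\Gamma$ be the Cayley graph of $G$ with respect to $S\sqcup\bigsqcup_\lambda(H_\lambda\setminus1)$. An *$H_\lambda$-edge* is an edge labelled from $H_\lambda\setminus1$; its endpoints lie in one left coset of $H_\lambda$. There is $C\ge1$ such that: if a closed path in $\Gamma$ is a concatenation of at most $4$ geodesics (possibly trivial), one of which is a single $H_\lambda$-edge $e$ in a coset $A$ of $H_\lambda$, and the path has no other $H_\lambda$-edge in $A$, then $d_S(e_-,e_+)\le C$.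

The source is Dahmani, Guirardel and Osin, Mem. AMS 245 (2017). By Prop. 4.28 there, $\{H_\lambda\}$ is hyperbolically embedded in $(G,S)$; so $\Gamma$ is hyperbolic, and certain relative metrics $\hat d_\lambda$ on the $H_\lambda$ have finite balls. By Prop. 4.14 there is $D$ such that a side of a geodesic $n$-gon which is an isolated $H_\lambda$-component has $\hat d_\lambda$-length at most $Dn$. Our hypothesis says that $e$ is an isolated component and $n\le4$. Hence the label of $e$ lies in the finite set $\bigcup_\lambda\{h\in H_\lambda:\hat d_\lambda(1,h)\le4D\}$, and we let $C$ be $1$ plus the maximal $S$-length of its elements. (See also Osin, Invent. Math. 167 (2007), Prop. 3.2.)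

**Example.** Let $G=F_2$, $S=\{a^{\pm1},b^{\pm1}\}$, $H=\langle a\rangle=E(a)$. With $\mathcal R=\{[a_S,b_S]\}$ one would get the wrong group; the right $\mathcal R$ is $\{a_S\,a^{-1}\}$, identifying the letter $a_S\in S$ with $a\in H$. A word of length $m$ representing $1$ becomes a word trivial in $\langle b\rangle*H$ after replacing at most $m$ letters $a_S^{\pm1}$, so $L=1$ works. The graph $\Gamma$ is the usual tree with all pairs of points on each $a$-line joined by further edges. Each vertex lies on exactly one $a$-line. Hence, if $A$ is an $a$-line and a path of $\Gamma$ leaves $A$ at a vertex $y$, it can only return to $A$ at $y$: the extra edges join points of one $a$-line, and an $a$-line other than $A$ avoids $y$, so it lies in one component of the tree minus $y$. In (F3), the label $a^k$ of $e$ must therefore be undone by $S$-edges in $A$ on the other at most three geodesics. Each of these has at most one edge in $A$, since points of $A$ have distance at most $1$. So $|k|\le3$, and $C=3$ works.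

## Projections to cosets of $E(v_0)$

**Setting for this section and the next.** Let $v_0,\dots,v_r$ be as in (F2), $H=H_0=E(v_0)$, $H_\lambda=E(v_\lambda)$, with $\Gamma$ and $C$ as in (F3). Let $d_\Gamma$ be the graph metric of $\Gamma$. Letters $A,B$ denote left cosets of $H$ unless said otherwise.

Distinct points of $A$ are joined by an $H$-edge. So a geodesic of $\Gamma$ has at most two vertices in $A$, and if it has two, they are consecutive. In that case we say that it *crosses* $A$, *entering* at the first and *leaving* at the second. (The edge between them need not be an $H$-edge; it may be labelled from $S$, for example.) Put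
$$\pi_A(x)=\{a\in A:d_\Gamma(x,a)=d_\Gamma(x,A)\}.$$
A geodesic from $x$ to $a\in\pi_A(x)$ meets $A$ only in $a$, and if $z$ lies on it, then $a\in\pi_A(z)$. If $x\in A$, then $\pi_A(x)=\{x\}$. Everything is $G$-equivariant.

In the example of $F_2$ and $H=\langle a\rangle$, the projection of $x$ to the $a$-line $A$ is the single point where the tree path from $x$ reaches $A$. If $g=p\,a^kr$, where $a^k$ is a full syllable, then for $A=pH$ the projections of $1$ and $g$ to $A$ are $p$ and $pa^k$. For every $A$ not of this form they coincide. So the syllables of $g$ are recovered from the projections of $1$ and $g$, and this makes sense in general.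

**Lemma 1.**
(a) $\operatorname{diam}_S\pi_A(f)\le C$; in particular $\pi_A(f)$ is finite.
(b) If $x,y$ lie in a coset $B\neq A$ of $H$, or in a coset of $H_\lambda$ with $\lambda\neq0$, and $a\in\pi_A(x)$, $b\in\pi_A(y)$, then $d_S(a,b)\le C$.
(c) Suppose $d_S(a,b)>C$ for some $a\in\pi_A(f)$, $b\in\pi_A(g)$. Then $d_\Gamma(f,g)=d_\Gamma(f,A)+1+d_\Gamma(g,A)$. Every geodesic from $f$ to $g$ crosses $A$, entering at a point of $\pi_A(f)$ and leaving at a point of $\pi_A(g)$. Conversely, for all $a'\in\pi_A(f)$, $b'\in\pi_A(g)$ we have $a'\ne b'$, and any concatenation of a geodesic $[f,a']$, an edge $[a',b']$ and a geodesic $[b',g]$ is a geodesic.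

*Proof.* (a) For distinct $a,a'\in\pi_A(f)$ apply (F3) to $[f,a],[a,a'],[a',f]$ with $[a,a']$ an $H$-edge. The other two sides meet $A$ in one point each, so they contain no $H$-edge in $A$.

(b) If $a\neq b$, apply (F3) to $[x,a],[a,b],[b,y],[y,x]$ with $[a,b]$ an $H$-edge in $A$. The first and third sides meet $A$ only in $a$, respectively $b$. We take $[y,x]$ trivial, or an edge labelled from $H$ (in $B\neq A$), respectively from $H_\lambda$ with $\lambda\ne0$. It is not an $H$-edge in $A$.

(c) Let $\gamma$ be a geodesic from $f$ to $g$. If $\gamma$ does not cross $A$, it contains no edge with both ends in $A$; then the $H$-edge $[a,b]$ is the only $H$-edge in $A$ on the closed path $[f,a],[a,b],[b,g],\gamma^{-1}$, and (F3) gives $d_S(a,b)\le C$, a contradiction. So $\gamma$ crosses $A$, entering at $a'$ and leaving at $b'$, say, and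
$$d_\Gamma(f,A)+1+d_\Gamma(g,A)\le d_\Gamma(f,a')+1+d_\Gamma(b',g)=d_\Gamma(f,g)\le d_\Gamma(f,a)+1+d_\Gamma(b,g),$$
and the right-hand side equals $d_\Gamma(f,A)+1+d_\Gamma(g,A)$. So equality holds everywhere. This gives the formula, and $a'\in\pi_A(f)$, $b'\in\pi_A(g)$. For the converse let $a'\in\pi_A(f)$, $b'\in\pi_A(g)$ be arbitrary. If $a'=b'$, then $d_\Gamma(f,g)\le d_\Gamma(f,A)+d_\Gamma(g,A)$, which is false. So $a'\ne b'$, and the concatenation has length $d_\Gamma(f,A)+1+d_\Gamma(g,A)=d_\Gamma(f,g)$. $\square$

Put $\Delta_A(f,g)=\max\{d_S(a,b):a\in\pi_A(f),\,b\in\pi_A(g)\}$. This is symmetric and $G$-invariant, and it satisfies the triangle inequality: for $a\in\pi_A(f)$ and $c\in\pi_A(h)$ choose any $b\in\pi_A(g)$ and use $d_S(a,c)\le d_S(a,b)+d_S(b,c)$. Say that $A$ *separates* $f,g$ if $\Delta_A(f,g)>C$; then Lemma 1(c) applies. Every geodesic from $f$ to $g$ crosses all separating cosets, in distinct edges because distinct cosets are disjoint. Hence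
$$\#\{A:\Delta_A(f,g)>C\}\le d_\Gamma(f,g)\le d_S(f,g).\tag{1}$$

**The order of the separating cosets.** A geodesic from $f$ to $g$ enters a separating coset $A$ at a point of $\pi_A(f)$, hence at distance $d_\Gamma(f,A)$ from $f$. Entrance points of distinct cosets are distinct, so the numbers $d_\Gamma(f,A)$ are distinct, and the order in which the separating cosets are crossed is the order of these numbers. It does not depend on the geodesic. Write $A<_{f,g}B$. Reversing a geodesic shows $A<_{f,g}B\iff B<_{g,f}A$. Also, $A<_{f,g}B$ implies $d_\Gamma(f,A)+1\le d_\Gamma(f,B)$: the geodesic leaves $A$ no later than it enters $B$.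

In the tree of $F_2$, let $h$ be a third point, branching off the path from $f$ to $g$ at the vertex $m$. The $a$-lines crossed before $m$ see $h$ where they see $g$, those crossed after $m$ see $h$ where they see $f$, and only a line through $m$ can see something else. The next two lemmas establish this in general, with *equality* of projection sets, not only closeness. This exactness is what later makes the error vanish at all but boundedly many cosets.

**Lemma 2.** Let $\Delta_A(f,g)>2C$, $\Delta_B(f,g)>2C$, $A<_{f,g}B$, and $h\in G$.
(i) If $\Delta_A(h,g)>C$, then $\pi_B(h)=\pi_B(f)$.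
(ii) If $\Delta_B(f,h)>C$, then $\pi_A(h)=\pi_A(g)$.

*Proof.* Statement (ii) is (i) with $(f,A)$ and $(g,B)$ interchanged, since $B<_{g,f}A$. We prove (i), by describing $\pi_B(f)$ in terms of $A$, $B$ and $g$ only. Let $P$ be the set of $b\in B$ such that for some $a'\in\pi_A(g)$ some geodesic from $a'$ to $g$ crosses $B$, entering at $b$.

**Step 1: if $A,B$ separate $f',g$ and $A<_{f',g}B$, then $\pi_B(f')=P$.** This is the description. Let $b\in\pi_B(f')$. Take $c\in\pi_B(g)$ and a geodesic $f'\to b\to c\to g$, which exists by Lemma 1(c). It crosses $A$, leaving it at some $a'\in\pi_A(g)$, at distance $d_\Gamma(f',A)+1\le d_\Gamma(f',B)$ from $f'$, i.e. not after $b$. So its part from $a'$ to $g$ crosses $B$, entering at $b$, and $b\in P$. Conversely, let $b\in P$, with $a'\in\pi_A(g)$ and a geodesic from $a'$ to $g$ entering $B$ at $b$. Prepend a geodesic from $f'$ to some $a''\in\pi_A(f')$ and an edge $[a'',a']$. By Lemma 1(c) for $A$ the result is a geodesic from $f'$ to $g$. It has at most two vertices in $B$, so these are the two we know, and it enters $B$ at $b$. By Lemma 1(c) for $B$, $b\in\pi_B(f')$.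

**Step 2: Step 1 applies to $f'=f$ and to $f'=h$.** This finishes the proof, as it gives $\pi_B(h)=P=\pi_B(f)$. For $f$ it is clear from the hypotheses. For $h$ we know that $A$ separates $h,g$; we must show that $B$ does, and that $A<_{h,g}B$.

Choose $b\in\pi_B(f)$, $c\in\pi_B(g)$ with $d_S(b,c)>2C$, and a geodesic $\gamma:f\to b\to c\to g$. As in Step 1, it leaves $A$ at some $a'\in\pi_A(g)$ not after $b$. Since $A$ separates $h,g$, for $a_h\in\pi_A(h)$ the path $\eta:h\to a_h\to a'$ followed by the part of $\gamma$ from $a'$ to $g$ is a geodesic, by Lemma 1(c). It crosses $A$, and then $B$, entering at $b$ and leaving at $c$. Now let $b_0\in\pi_B(h)$. If $b_0\neq b$, apply (F3) to $[h,b_0]$, an $H$-edge $[b_0,b]$, and the part of $\eta$ between $b$ and $h$. The first meets $B$ only in $b_0$, the last only in $b$. So $d_S(b_0,b)\le C$. In all cases $d_S(b_0,c)\ge d_S(b,c)-C>C$, so $B$ separates $h,g$. The geodesic $\eta$ crosses $A$ before $B$, so $A<_{h,g}B$. $\square$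

**Lemma 3.** For $f,g,h\in G$, all but at most two of the cosets $A$ with $\Delta_A(f,g)>2C$ satisfy $\pi_A(h)=\pi_A(f)$ or $\pi_A(h)=\pi_A(g)$.

*Proof.* Let $A_1<\dots<A_s$ be these cosets in the order $<_{f,g}$ (finitely many by (1)). Let $j$ be minimal with $\Delta_{A_j}(h,g)>C$, and $j=s+1$ if there is none. For $l>j$, Lemma 2(i) with $A=A_j$, $B=A_l$ gives $\pi_{A_l}(h)=\pi_{A_l}(f)$. If $j\ge2$, then $\Delta_{A_{j-1}}(h,g)\le C$ by minimality, so $\Delta_{A_{j-1}}(f,h)\ge\Delta_{A_{j-1}}(f,g)-C>C$. For $l<j-1$, Lemma 2(ii) with $A=A_l$, $B=A_{j-1}$ gives $\pi_{A_l}(h)=\pi_{A_l}(g)$. Only $A_{j-1}$ and $A_j$ remain. $\square$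

**The syllable at $A$.** Put $T_A(f,g)=\{a^{-1}b:a\in\pi_A(f),\,b\in\pi_A(g)\}\subset H$. This is a finite non-empty set, the maximal length of its elements is $\Delta_A(f,g)$, and
$$T_A(g,f)=T_A(f,g)^{-1},\qquad T_{xA}(xf,xg)=T_A(f,g).$$
Put $B_\kappa=\{h\in H:|h|\le\kappa\}$, a finite symmetric set. In the example of $F_2$, $T_A(1,g)$ is $\{a^k\}$ if $a^k$ is the syllable of $g$ at $A$, and $\{1\}$ if there is none.

## The syllables of a long product

We now control all syllables of a product in which long elements of $H$ alternate with elements from a fixed finite set outside $H$. The constants must not depend on the number of factors.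

**Lemma 4.** Let $U\subset G\setminus H$ be finite and non-empty, and $\kappa=C+\max\{\Delta_H(1,z):z\in U\cup U^{-1}\}$. There is $\rho=\rho(U)$ such that the following holds. Let $K\ge1$ and $g=h_1u_1h_2u_2\cdots u_{K-1}h_K$ with $u_i\in U$, $h_i\in H$, $|h_i|>2\kappa+C$. Put $p_i=h_1u_1\cdots h_{i-1}u_{i-1}$ (so $p_1=1$), $q_i=p_ih_i$, $A_i=p_iH$. Then:
(a) for $x\in A_j$: $\Delta_{A_i}(x,p_i)\le\kappa$ if $j<i$, and $\Delta_{A_i}(x,q_i)\le\kappa$ if $j>i$;
(b) the $A_i$ are distinct, separate $1,g$, and $A_1<_{1,g}\dots<_{1,g}A_K$; moreover $\pi_{A_i}(1)\subset p_iB_\kappa$, $\pi_{A_i}(g)\subset q_iB_\kappa$, $T_{A_i}(1,g)\subset B_\kappa h_iB_\kappa$, $\Delta_{A_i}(1,g)\ge|h_i|-2\kappa$;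
(c) if $A\notin\{A_1,\dots,A_K\}$, then $\Delta_A(1,g)\le\rho$.

*Proof.* Note that $A_i=p_iH=q_iH$ and $p_{i+1}=q_iu_i$. Since $u_i\notin H$, we have $A_i\neq A_{i+1}$. As $p_i,q_i\in A_i$, their projections to $A_i$ are themselves, so $\Delta_{A_i}(p_i,q_i)=|h_i|$.

**Step 1: neighbors.** We prove (a) for $j=i\pm1$. Let $j=i-1$. Both $x$ and $q_{i-1}=p_iu_{i-1}^{-1}$ lie in $A_{i-1}\neq A_i$. By Lemma 1(b) and invariance,
$$\Delta_{A_i}(x,p_i)\le C+\Delta_{A_i}(p_iu_{i-1}^{-1},p_i)=C+\Delta_H(u_{i-1}^{-1},1)\le\kappa.$$
Let $j=i+1$. Both $x$ and $p_{i+1}=q_iu_i$ lie in $A_{i+1}\ne A_i$, and $A_i=q_iH$. So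
$$\Delta_{A_i}(x,q_i)\le C+\Delta_{A_i}(q_iu_i,q_i)=C+\Delta_H(u_i,1)\le\kappa.$$

**Step 2: $j<i-1$, by induction on $i-j$.** We show that a geodesic from $x$ to $A_i$ must pass through the neighbor $A_{i-1}$, and then use Step 1. By induction $\Delta_{A_{i-1}}(x,p_{i-1})\le\kappa$, and for every $y\in A_i$ Step 1 gives $\Delta_{A_{i-1}}(y,q_{i-1})\le\kappa$. By the triangle inequality $\Delta_{A_{i-1}}(x,y)\ge|h_{i-1}|-2\kappa>C$, so every geodesic from $x$ to a point $y$ of $A_i$ crosses $A_{i-1}$. Let $a\in\pi_{A_i}(x)$. A geodesic from $x$ to $a$ contains some $z\in A_{i-1}$, and $a\in\pi_{A_i}(z)$. Hence $d_S(a,p_i)\le\Delta_{A_i}(z,p_i)\le\kappa$ by Step 1. As $\pi_{A_i}(p_i)=\{p_i\}$, this says $\Delta_{A_i}(x,p_i)\le\kappa$.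

**Step 3: $j>i+1$, by induction on $j-i$.** This is the mirror image, with $A_{i+1}$ as the neighbor. By induction $\Delta_{A_{i+1}}(x,q_{i+1})\le\kappa$, and for every $y\in A_i$ Step 1 gives $\Delta_{A_{i+1}}(y,p_{i+1})\le\kappa$. Hence $\Delta_{A_{i+1}}(x,y)\ge|h_{i+1}|-2\kappa>C$, and every geodesic from $x$ to a point of $A_i$ crosses $A_{i+1}$. Let $a\in\pi_{A_i}(x)$; a geodesic from $x$ to $a$ contains some $z\in A_{i+1}$, and $a\in\pi_{A_i}(z)$, so $d_S(a,q_i)\le\Delta_{A_i}(z,q_i)\le\kappa$ by Step 1. This proves (a).

**Step 4: proof of (b).** If $A_j=A_i$ with $j<i$, then (a) with $x=q_i\in A_j$ gives $|h_i|=\Delta_{A_i}(q_i,p_i)\le\kappa$, a contradiction. So the $A_i$ are distinct. As $1=p_1\in A_1$ and $g=q_K\in A_K$, (a) gives $\pi_{A_i}(1)\subset p_iB_\kappa$ and $\pi_{A_i}(g)\subset q_iB_\kappa$; this is trivial for $i=1$, respectively $i=K$. An element of $T_{A_i}(1,g)$ thus has the form $(p_i\beta)^{-1}q_i\beta'=\beta^{-1}h_i\beta'$ with $\beta,\beta'\in B_\kappa$. The statement on $\Delta_{A_i}$ follows, and since $|h_i|-2\kappa>C$, $A_i$ separates $1,g$. For the order, suppose $A_j<_{1,g}A_i$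 with $j>i$. A geodesic from $1$ to $g$ has a vertex $x\in A_j$ before its entrance point $a\in\pi_{A_i}(1)$ of $A_i$. Then $a\in\pi_{A_i}(x)$, so $d_S(a,q_i)\le\kappa$ by (a). Also $d_S(a,p_i)\le\kappa$. Hence $|h_i|\le2\kappa$, a contradiction.

**Step 5: proof of (c).** We must bound every other syllable. Let $A\notin\{A_1,\dots,A_K\}$ with $\Delta_A(1,g)>C$, realized by $a\in\pi_A(1)$ and $b\in\pi_A(g)$, and let $\gamma$ be a geodesic $1\to a\to b\to g$. It crosses $A_1,\dots,A_K$ in this order, entering $A_i$ at $a_i\in p_iB_\kappa$ and leaving it at $b_i\in q_iB_\kappa$. Here $a_1=1$ and $b_K=g$. The edge $[a,b]$ differs from all edges $[a_i,b_i]$, so it lies on $\gamma$ between $b_i$ and $a_{i+1}$ for some $i<K$. Since $b_i$ lies on $\gamma$ between $1$ and $a$, we get $a\in\pi_A(b_i)$; since $a_{i+1}$ lies between $b$ and $g$, we get $b\in\pi_A(a_{i+1})$. So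
$$\Delta_A(1,g)=d_S(a,b)\le\Delta_A(b_i,a_{i+1})=\Delta_{b_i^{-1}A}(1,t),\qquad t=b_i^{-1}a_{i+1}\in B_\kappa q_i^{-1}p_{i+1}B_\kappa\subset B_\kappa UB_\kappa.$$
Let $\rho$ be the maximum of $C$ and all $\Delta_{A'}(1,t)$ with $t\in B_\kappa UB_\kappa$, $A'\in G/H$. The set $B_\kappa UB_\kappa$ is finite, and by (1) for each $t$ only finitely many $A'$ have $\Delta_{A'}(1,t)>C$. So $\rho$ is finite, and it does not depend on $K$ or the $h_i$. $\square$

## An element whose powers are not conjugate to their inverses

To count with signs we need $v\in M$ that no element of $G$ reverses. The periodic word $123123\cdots$ shows its direction of reading, because $321321\cdots$ has no adjacent pair in common with it. We build $v$ from three syllables of different lengths, so that the powers of $v$ spell $123123\cdots$.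

**Lemma 5.** Let $M\le G$ be a non-elementary submonoid. Then $M$ contains $v$ such that $v^N$ is not conjugate to $v^{-N}$ for every $N\ge1$ (in particular $v$ has infinite order).

*Proof.* **Step 1: the alphabet.** We choose three syllable types that can be recognized by their length. If all elements of $M$ had finite order, $M$ would be closed under inverses, hence a torsion subgroup, hence finite by (F0): a contradiction, as finite groups are virtually cyclic. Let $v_0\in M$ have infinite order, $H=E(v_0)$, and $u\in M\setminus H$, which exists because $M$ is not contained in the virtually cyclic group $H$. Use the last two sections with the collection $\{H\}$ and $U=\{u\}$. Since the $v_0^n$ are distinct and balls are finite, $|v_0^n|\to\infty$. All elements of $B_\kappa v_0^{\pm n}B_\kappa$ have length between $|v_0^n|-2\kappa$ and $|v_0^n|+2\kappa$. Choose successively $n_1,n_2,n_3\ge1$ with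
$$|v_0^{n_i}|>2\kappa+\max(2C,\rho),\qquad|v_0^{n_{i+1}}|>|v_0^{n_i}|+4\kappa .$$
Then the finite sets $\widehat W_i=B_\kappa v_0^{n_i}B_\kappa\cup B_\kappa v_0^{-n_i}B_\kappa$ are symmetric, pairwise disjoint, and consist of elements of length $>\max(2C,\rho)$. Also $|v_0^{n_i}|>2\kappa+C$.

Say that $A$ has *mark $i$* for $(f,g)$ if $T_A(f,g)\subset\widehat W_i$. As $T_A(f,g)\neq\emptyset$, there is at most one mark, and if there is one, then $\Delta_A(f,g)>2C$. Let $\Omega(f,g)$ be the word in the letters $1,2,3$ formed by the marks of all marked cosets in the order $<_{f,g}$; it is finite by (1). Then $\Omega(xf,xg)=\Omega(f,g)$, and $\Omega(g,f)$ is the reverse of $\Omega(f,g)$, because $T_A(g,f)=T_A(f,g)^{-1}$ and the $\widehat W_i$ are symmetric.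

**Step 2: $\Omega$ changes little when an endpoint moves little.** Say that two words are *$c$-close* if they have a common subsequence omitting at most $c$ letters of each. If $\Omega_1,\Omega_2$ are $c_1$-close and $\Omega_2,\Omega_3$ are $c_2$-close, then $\Omega_1,\Omega_3$ are $(c_1+c_2)$-close: let $I,J$ be the sets of positions in $\Omega_2$ of the two common subsequences; the subsequence at the positions $I\cap J$ is common to $\Omega_1$ and $\Omega_3$, and $|I\setminus J|\le c_2$, $|J\setminus I|\le c_1$, so it omits at most $c_1+c_2$ letters of each.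

We claim: if $d_S(g,g')\le\ell$, then $\Omega(f,g)$ and $\Omega(f,g')$ are $(\ell+2)$-close. Let $A$ be marked for $(f,g)$. By Lemma 3, with at most two exceptions, $\pi_A(g')=\pi_A(g)$ or $\pi_A(g')=\pi_A(f)$. In the latter case $\Delta_A(g,g')=\Delta_A(g,f)>2C$, which by (1) happens for at most $\ell$ cosets. For all others $T_A(f,g')=T_A(f,g)$, so $A$ has the same mark for $(f,g')$. The situation is symmetric in $g,g'$. Cosets marked for both pairs are ordered by $d_\Gamma(f,A)$ in both cases. So the cosets having the same mark for both pairs give a common subsequence omitting at most $\ell+2$ letters of each word. By reversal, the same holds when the first argument is changed.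

**Step 3: the element $v$.** Put $v=v_0^{n_1}uv_0^{n_2}uv_0^{n_3}u\in M$. For $R\ge1$, $v^Ru^{-1}$ is a product as in Lemma 4 with $3R$ factors from $H$. By Lemma 4(b), the cosets $A_1<\dots<A_{3R}$ have marks $1,2,3,1,2,3,\dots$. By Lemma 4(c), every other $A$ has $\Delta_A\le\rho$, so all elements of its $T_A$ have length at most $\rho$ and it is not marked. So $\Omega(1,v^Ru^{-1})=(123)^R$.

**Step 4: no reversal.** Suppose $xv^Nx^{-1}=v^{-N}$ with $N\ge1$. For every $R\ge1$ we have $xv^{RN}=v^{-RN}x$, so by invariance
$$(123)^{RN}=\Omega(x,xv^{RN}u^{-1})=\Omega(x,v^{-RN}xu^{-1})=\Omega(v^{RN}x,xu^{-1}),$$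
and therefore $\Omega(xu^{-1},v^{RN}x)=(321)^{RN}$. Now move the first argument from $xu^{-1}$ to $1$, over the distance $|xu^{-1}|$, and the second from $v^{RN}x$ to $v^{RN}u^{-1}$, over the distance $|x^{-1}u^{-1}|=|ux|$. By Step 2, applied twice, $(321)^{RN}$ and $\Omega(1,v^{RN}u^{-1})=(123)^{RN}$ are $c$-close with $c=|xu^{-1}|+|ux|+4$, independent of $R$. The common subsequence has at least $3RN-c$ letters. In each of the two words at most $c$ of its pairs of consecutive letters are not adjacent, because each such pair has an omitted letter between its members. So if $3RN-c-1>2c$, two consecutive letters of the subsequence are adjacent in both words. But the adjacent pairs are $12,23,31$ in the first-named direction $(123)^{RN}$ and $32,21,13$ in $(321)^{RN}$: a contradiction.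

Finally, if $v$ had finite order, some $v^N=1$ with $N\ge1$ would be conjugate to $v^{-N}=1$, which was just excluded. $\square$

## $K$ counters on $G$: no translate $aMb$ lies in $V$

**Proposition A.** With $W_1,\dots,W_r$ and $V$ as in Theorem 2, $aMb\not\subset V$ for all $a,b\in G$ and all non-elementary submonoids $M$.

*Proof.* Take $v\in M$ from Lemma 5, $H=E(v)$, and $u\in M\setminus H$. Use the collection $\{H\}$ and $U=\{u\}$. This fixes $C$, $\kappa$ and $\rho$; the number $K$ below is chosen later.

**Step 1: a syllable near $v^n$ can be told from one near $v^{-n}$.** Precisely, $B_\kappa v^nB_\kappa\cap B_\kappa v^{-n}B_\kappa=\emptyset$ for all but finitely many $n\ge1$. A common element $\beta_1v^n\beta_2=\beta_3v^{-n}\beta_4$ gives $pv^nq=v^{-n}$ with $p=\beta_3^{-1}\beta_1$ and $q=\beta_2\beta_4^{-1}$ in the finite set $B_\kappa B_\kappa$. If this happened for infinitely many $n$, then by the pigeonhole principle there would be $p,q$ and $n<n'$ with $pv^nq=v^{-n}$ and $pv^{n'}q=v^{-n'}$. Then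
$$pv^{n'-n}p^{-1}=(pv^{n'}q)(pv^nq)^{-1}=v^{-(n'-n)},$$
contrary to the choice of $v$.

**Step 2: the counters.** Let $K\ge1$. Elements of $B_\kappa v^{\pm n}B_\kappa$ have length between $|v^n|-2\kappa$ and $|v^n|+2\kappa$, and $|v^n|\to\infty$. So, avoiding the finitely many exceptional $n$ of Step 1, we can choose successively $n_1,\dots,n_K\ge1$ with $|v^{n_i}|>2\kappa+\max(2C,\rho)$ and $|v^{n_{i+1}}|>|v^{n_i}|+4\kappa$. Put $Z_i=B_\kappa v^{n_i}B_\kappa$. The sets $Z_1,Z_1^{-1},\dots,Z_K,Z_K^{-1}$ are pairwise disjoint (by length for different indices, by Step 1 for $Z_i$ and $Z_i^{-1}$) and consist of elements of length $>\max(2C,\rho)$. Define $\varphi_A(f,g)\in\mathbb Z^K$ by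
$$\varphi_A(f,g)=\begin{cases}e_i&\text{if }T_A(f,g)\subset Z_i,\\-e_i&\text{if }T_A(f,g)\subset Z_i^{-1},\\0&\text{otherwise,}\end{cases}$$
where $e_i$ is the $i$-th basis vector. Then $\varphi_{xA}(xf,xg)=\varphi_A(f,g)$ and $\varphi_A(g,f)=-\varphi_A(f,g)$, and $\varphi_A(f,g)\neq0$ implies $\Delta_A(f,g)>2C$. By (1), the sum $\delta(f,g)=\sum_A\varphi_A(f,g)$ is finite. Put $\delta(g)=\delta(1,g)$. As before, $\|z\|$ is the number of non-zero coordinates of $z$; clearly $\|z+z'\|\le\|z\|+\|z'\|$.

**Step 3: inverses and size.** We have $\delta(g^{-1})=\delta(1,g^{-1})=\delta(g,1)=-\delta(g)$, and $\|\delta(g)\|\le|g|$, since by (1) at most $|g|$ cosets contribute, each to one coordinate.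

**Step 4: almost additivity, with error in at most $18$ coordinates.** We show $\|\delta(gh)-\delta(g)-\delta(h)\|\le18$. By invariance $\delta(h)=\delta(g,gh)$, so the vector in question is $-\sum_A\sigma_A$ with
$$\sigma_A=\varphi_A(1,g)+\varphi_A(g,gh)+\varphi_A(gh,1).$$
Suppose $\sigma_A\neq0$. Then $\varphi_A(f',g')\ne0$, hence $\Delta_A(f',g')>2C$, for two of the three points $1,g,gh$; let $h'$ be the third. By antisymmetry $\sigma_A=\pm\bigl(\varphi_A(f',g')+\varphi_A(g',h')+\varphi_A(h',f')\bigr)$. If $\pi_A(h')=\pi_A(f')$, then $1\in T_A(f',h')$, so $\varphi_A(h',f')=0$ because $1$ has length $0$; and $\varphi_A(g',h')=\varphi_A(g',f')=-\varphi_A(f',g')$. So $\sigma_A=0$, a contradiction. If $\pi_A(h')=\pi_A(g')$, then in the same way $\varphi_A(g',h')=0$ and $\varphi_A(h',f')=\varphi_A(g',f')=-\varphi_A(f',g')$, again a contradiction. So $A$ is one of the at most two exceptions of Lemma 3 for one of the three pairs. There are at most $6$ such $A$, and each $\sigma_A$ has at most $3$ non-zero coordinates.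

**Step 5: an element of $M$ with all counters equal to $1$.** Let $g_*=v^{n_1}uv^{n_2}u\cdots uv^{n_K}\in M$. By Lemma 4(b), $T_{A_i}(1,g_*)\subset Z_i$. By Lemma 4(c), every other $A$ has $\Delta_A(1,g_*)\le\rho$, so $\varphi_A(1,g_*)=0$. Hence $\delta(g_*)=(1,\dots,1)$. By Steps 3 and 4,
$$\|\delta(ag_*b)-\delta(g_*)\|\le36+|a|+|b|,$$
so all but at most $36+|a|+|b|$ coordinates of $\delta(ag_*b)$ equal $1$.

**Step 6: values of $W_j$ have few counters that are non-zero modulo $d_j$.** Write $W_j$ as a product of $\ell_j\ge1$ factors, each $x_i^{\pm1}$ or a constant from $G$, with constants $c_{j,1},c_{j,2},\dots$. Suppose $ag_*b=W_j(g_1,\dots,g_n)$. By Steps 3 and 4,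
$$\delta(ag_*b)=\sum_ie_i(W_j)\,\delta(g_i)+\sum_k\delta(c_{j,k})+z,\qquad\|z\|\le18\ell_j.$$
Since $d_j\mid e_i(W_j)$, at most $18\ell_j+\sum_k|c_{j,k}|$ coordinates of $\delta(ag_*b)$ are $\not\equiv0$ modulo $d_j$ (non-zero, if $d_j=0$). As $d_j\neq1$, $1\not\equiv0$ modulo $d_j$. Comparing with Step 5,
$$K\le36+|a|+|b|+\max_j\Bigl(18\ell_j+\sum_k|c_{j,k}|\Bigr).$$
The right side does not depend on $K$. For larger $K$, $ag_*b\in aMb\setminus V$. $\square$

## Automata whose loops generate virtually cyclic subgroups

**Proposition B.** A rational subset $R\subseteq G$ is either thin or contains $aMb$ for some $a,b\in G$ and some non-elementary submonoid $M$.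

*Proof.* The empty set is thin; let $R\neq\emptyset$. Let $R$ be the image of the language of a finite automaton over $S$, with one initial state and every state lying on an accepting path. For a state $q$ let $M_q$ be the submonoid of images of labels of closed paths at $q$.

**Step 1: one large loop monoid is enough.** If some $M_q$ is non-elementary, then $aM_qb\subset R$, where $a,b$ are the images of labels of a path from the initial state to $q$ and of a path from $q$ to a final state.

**Step 2: otherwise $R$ is thin.** Now $M_q\subset E_q$ with $E_q$ virtually cyclic, for every $q$. An accepting path decomposes as follows: a closed path at the initial state $q_0$ up to its last visit to $q_0$; an edge to a state $q_1$; a closed path at $q_1$ up to the last visit to $q_1$; and so on, until the path ends. The states $q_0,q_1,\dots$ are distinct, so there are only finitely many patterns of states and connecting edges. If $s_i$ is the image of the label of the $i$-th connecting edge, the image of the path lies in $E_{q_0}s_1E_{q_1}\cdots s_kE_{q_k}$. So $R$ lies in a finite union of such sets. $\square$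

The thin case really occurs inside verbal sets, as $\langle g^d\rangle\subset x^d[G]$ shows. We have to exclude it for $w[G]$ itself, and there we use that $w[G]$ is invariant under conjugation.

## Infinite conjugation-invariant sets are not thin

A thin set consists of products of boundedly many elements of finitely many subgroups $E(c_i)$ and constants. If $v$ is not commensurable with any $c_i$, such products have boundedly many long syllables with respect to $E(v)$. Conjugation, however, can produce as many as we like.

**Proposition C.** An infinite conjugation-invariant subset $R$ of a non-elementary hyperbolic group $G$ is not thin.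

*Proof.* Suppose $R$ is thin.

**Step 1: a normal shape for $R$.** We replace the virtually cyclic groups in the definition of thinness by pairwise non-commensurable ones. By (F1) each infinite virtually cyclic subgroup lies in some $E(c)$, and $E(c)=xE(c')x^{-1}$ for some $x$ if $c,c'$ are commensurable. Choose one representative in each commensurability class that occurs, and put the conjugators and their inverses, the elements $s_i$, and the elements of the finite subgroups that occur into one finite set of constants. We obtain pairwise non-commensurable $c_1,\dots,c_r$, subgroups $E_i=E(c_i)$, a finite $\Sigma\subset G$ and $k_0$ such that every element of $R$ is a product of at most $k_0$ elements of $\Sigma\cup E_1\cup\dots\cup E_r$. As $R$ is infinite, $r\ge1$.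

**Step 2: the number of long syllables is almost subadditive.** In any setting as in the section on projections, put $n(g)=\#\{A\in G/H:\Delta_A(1,g)>2C\}$. By (1), $n(g)\le|g|$; by invariance $n(g^{-1})=n(g)$. Moreover,
$$n(gh)\le n(g)+n(h)+2.\tag{2}$$
To see this, apply Lemma 3 to the pair $1,gh$ and the third point $g$. A non-exceptional $A$ with $\Delta_A(1,gh)>2C$ has $\pi_A(g)=\pi_A(1)$, and then $\Delta_A(g,gh)>2C$; or it has $\pi_A(g)=\pi_A(gh)$, and then $\Delta_A(1,g)>2C$. By invariance the number of $A$ with $\Delta_A(g,gh)>2C$ is $n(h)$.

**Step 3: there is $v$ of infinite order not commensurable with any $c_i$.** Use the collection $\{E_1,\dots,E_r\}$ with $H=E_1$. Take $u\in G\setminus H$ (possible as $G$ is not virtually cyclic), $U=\{u\}$, and $m\geq1$ with $|c_1^m|>2\kappa+2C$. Put $v=c_1^mu$. The product $v^Ru^{-1}$ has $R$ factors $c_1^m$, and by Lemma 4(b) each $\Delta_{A_i}(1,v^Ru^{-1})\ge|c_1^m|-2\kappa>2C$. So $n(v^Ru^{-1})\ge R$, and by (2)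
$$n(v^R)\ge R-|u|-2\qquad(R\ge1).$$
On the other side, let $e\in E_i$. By Lemma 1(b), applied to $1,e\in E_i$, $\Delta_A(1,e)\le C$ for all $A$, except possibly $A=H$ when $i=1$. So $n(e)\le1$, and by (2) $n(xex^{-1})\le 2n(x)+1+4\le2|x|+5$ for all $x\in G$. If $v$ had finite order, $n(v^R)$ would be bounded in $R$. If some $v^N$ with $N\ge1$ were in $xE_ix^{-1}$, then $n(v^{RN})\le2|x|+5$ for all $R$. Both contradict the displayed inequality. So $v$ has infinite order and is not commensurable with any $c_i$.

**Step 4: with respect to $E(v)$, $n$ is bounded on $R$.** Now let $H=E(v)$ and use the collection $\{H,E_1,\dots,E_r\}$, allowed by Step 3 and (F2), with its own $\Gamma$, $C$ and $n$. By Lemma 1(b) with $\lambda\ne0$, every $e\in E_i$ has $\Delta_A(1,e)\le C$ for all cosets $A$ of $H$, so $n(e)=0$. By (2), $n$ is bounded on $R$ by $k_0(2+\max_{s\in\Sigma}|s|)$, where the maximum is $0$ if $\Sigma=\emptyset$.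

**Step 5: with respect to $E(v)$, $n$ is unbounded on $R$.** First, $R\not\subset H$: otherwise, for $z\in G\setminus H$, $R=zRz^{-1}\subset H\cap zHz^{-1}$, which is finite by (F1). Pick $r_0\in R\setminus H$, $u\in G\setminus H$, put $U=\{u,u^{-1},r_0\}\subset G\setminus H$, and choose $h\in H$ with $|h|>2\kappa+2C$. For $x=huhu\cdots uh$ with $K$ letters $h$,
$$xr_0x^{-1}=huhu\cdots uh\,r_0\,h^{-1}u^{-1}h^{-1}\cdots u^{-1}h^{-1}\in R$$
is a product as in Lemma 4 with $2K$ factors from $H$, each of length $|h|>2\kappa+2C$. By Lemma 4(b), $n(xr_0x^{-1})\ge2K$. As $K$ is arbitrary, this contradicts Step 4. $\square$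

## From the three propositions to the theorems and corollaries

**Proof of Theorem 2.** Part (1) is Proposition A. For (2), let $R\subset V$ be rational; by (1) it contains no $aMb$ with $M$ non-elementary, so it is thin by Proposition B. For (3), an infinite conjugation-invariant subset of $V$ is not thin by Proposition C, so it is not rational by (2). $\square$

**Proof of Theorem 1.** Let $e_1,\dots,e_n$ be the exponent sums of $w$ and $d=\gcd(e_1,\dots,e_n)\ge0$, with $d=0$ if all $e_i=0$. If $w=1$ in $F$, then $w[G]=\{1\}$. If $d=1$, choose $k_i\in\mathbb Z$ with $\sum k_ie_i=1$; then $w(g^{k_1},\dots,g^{k_n})=g$ for all $g\in G$, so $w[G]=G$. Both $\{1\}$ and $G$ are rational.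

Now let $w\neq1$ and $d\neq1$. By the preceding paragraph, this covers every proper verbal subset. The set $w[G]$ is conjugation-invariant, since $xw(g_1,\dots,g_n)x^{-1}=w(xg_1x^{-1},\dots,xg_nx^{-1})$. It is infinite: by (F0), $G$ contains a free group $F_2$ of rank $2$. The free group on $x_1,\dots,x_n$ embeds in $F_2$, and the image of $w$ is some $t\in w[F_2]\subset w[G]$ with $t\ne1$. The centralizer of $t$ in $F_2$ is cyclic, hence of infinite index, so the conjugacy class of $t$ in $F_2$ is infinite, and it lies in $w[F_2]$. Since $w$ is $d$-divisible with $d\ne1$, Theorem 2(3), applied to $V=w[G]$ and its subset $w[G]$, shows that $w[G]$ is not rational. In particular $w[G]\neq\{1\},G$. This proves all the assertions. $\square$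

**Proof of the Corollaries.** (a) The set is conjugation-invariant and infinite, as it contains $w[G]$. It is the finite union of the sets $W[G]$ with $W$ a product of at most $l$ words $w^{\pm1}$ in disjoint sets of variables. All these $W$ are $d$-divisible, where $d\neq1$ is the gcd of the exponent sums of $w$. Apply Theorem 2(3).

(b) The subgroup $w(G)$ is infinite and normal, so by Proposition C it is not thin; in particular it is not contained in a virtually cyclic subgroup. If it had finite width $l$, it would be contained in the union $V$ of the sets $W[G]$ from (a), and $M=w(G)$, $a=b=1$ would contradict Theorem 2(1).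

(c) Such a union is conjugation-invariant and equals $\bigcup_cW_c[G]$ with $W_c=xcx^{-1}$, for finitely many $c\in G$. These words are $0$-divisible. Apply Theorem 2(3). $\square$
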